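# Rational functions of Agler norm one with no finite-dimensional contractive realization

## 1. Two realizations computed by hand

Take one complex variable and $S(z)=\frac{1+z}{2}$. It maps the unit disk into itself and reaches modulus one only at $z=1$. Consider the real symmetric matrix
$$V=\begin{pmatrix}A&B\\ C&D\end{pmatrix}=\begin{pmatrix}\tfrac12&\tfrac1{\sqrt2}\\ \tfrac1{\sqrt2}&0\end{pmatrix}.$$
Its characteristic polynomial is $\lambda^2-\frac12\lambda-\frac12=(\lambda-1)(\lambda+\frac12)$, so $\|V\|=1$, and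
$$A+Bz(1-Dz)^{-1}C=\tfrac12+\tfrac12z=S(z).$$
So $S$ is encoded in a contractive $2\times2$ matrix. What does the matrix tell us about $S$? One computes $I-VV^*=vv^*$ with $v=(\frac12,-\frac1{\sqrt2})^{\mathsf T}$, and $[\,1,\ z/\sqrt2\,]\,v=\frac{1-z}2$. This suggests the identity
$$1-S(z)\overline{S(w)}=\tfrac12(1-z\bar w)+\tfrac{1-z}2\cdot\overline{\tfrac{1-w}2},\tag{1}$$
and indeed both sides equal $\frac34-\frac14(z+\bar w+z\bar w)$. Put $w=z$ with $|z|=1$. The first term disappears and $1-|S(z)|^2=\frac14|1-z|^2$, a squared modulus. In the real coordinate $x$ given by $z=\frac{1+ix}{1-ix}$, which sends $x=0$ to $z=1$, we have $1-z=\frac{-2ix}{1-ix}$, so $1-|S|^2=\frac{x^2}{1+x^2}$. The leading term at the contact point is $x^2$, the square of a linear form.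

Now take three variables and $S(z)=\frac14(1+z_1+z_2+z_3)$. Put $A=\frac14$, $B=(\frac12,\frac12,\frac12)$, $C=B^{\mathsf T}$, $D=0$. With $\Delta(z)=\operatorname{diag}(z_1,z_2,z_3)$ we get $A+B\Delta(z)(I-D\Delta(z))^{-1}C=S(z)$. The $4\times4$ matrix $V$ vanishes on the vectors $(0,u)$ with $u_1+u_2+u_3=0$, and on the remaining plane it is $\begin{pmatrix}1/4&\sqrt3/2\\ \sqrt3/2&0\end{pmatrix}$, with eigenvalues $1$ and $-\frac34$. So again $\|V\|=1$. At the contact point $(1,1,1)$ put $z_j=\frac{1+ix_j}{1-ix_j}=1+2ix_j-2x_j^2+O(|x_j|^3)$. Then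
$$1-|S|^2=\sum_jx_j^2-\tfrac14\Bigl(\sum_jx_j\Bigr)^2+O(|x|^3)=\tfrac14\Bigl[\sum_jx_j^2+\sum_{i<j}(x_i-x_j)^2\Bigr]+O(|x|^3),$$
and the leading form is again a sum of squares.

In both examples a finite matrix of norm one encodes a rational function of norm one, and the leading form of $1-|S|^2$ at a boundary point comes out as a sum of squares. Does every rational function of norm one, in the appropriate norm, come from a finite contractive matrix? Is the sum of squares an accident or a constraint? We shall see that it is a constraint, and that in three or more variables the constraint can be violated.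

## 2. Realizations, the Agler norm, and norm exactly one

Write $\mathbb D^d=\{z\in\mathbb C^d:|z_j|<1\}$ and $\mathbb T^d=\{z\in\mathbb C^d:|z_j|=1\}$. A strict contraction is an operator of norm $<1$. Rational functions on $\mathbb D^d$ are assumed holomorphic there.

**Definition (iso-inner, coiso-inner).** A rational $S:\mathbb D^d\to\mathbb C^{M\times N}$ is iso-inner if $S^*S=I_N$ on $\mathbb T^d$ away from the zero set of its denominator, and coiso-inner if $SS^*=I_M$ there.

For example, the column $\frac1{\sqrt2}(z_1,z_2)^{\mathsf T}$ is iso-inner and not coiso-inner, since its $SS^*$ has rank one. The functions of Section 1 are neither: $|S|<1$ at most points of the torus.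

**Definition (Agler norm).** For holomorphic $f=\sum_\gamma f_\gamma z^\gamma:\mathbb D^d\to\mathbb C^{M\times N}$ put $\|f\|_{\mathcal A_d}=\sup_T\|f(T)\|$. The supremum is over all $d$-tuples $T=(T_1,\dots,T_d)$ of pairwise commuting strict contractions on a Hilbert space, and $f(T)=\sum_\gamma f_\gamma\otimes T^\gamma$.

Scalars $T_j=z_j$ are allowed, so $\|f\|_{\mathcal A_d}\ge\sup_{\mathbb D^d}\|f(z)\|$. A scalar polynomial whose coefficients have absolute values summing to at most $1$ has Agler norm at most $1$. So both functions of Section 1 have Agler norm exactly $1$.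

**Definition (TFR).** A transfer function realization of $S$ is a formula
$$S(z)=A+B\Delta(z)(I-D\Delta(z))^{-1}C,\qquad \Delta(z)=z_1\Pi_1+\dots+z_d\Pi_d,\tag{2}$$
where $V=\begin{pmatrix}A&B\\C&D\end{pmatrix}:\mathbb C^N\oplus\mathcal H\to\mathbb C^M\oplus\mathcal H$ is a bounded operator for some Hilbert space $\mathcal H$, and $\Pi_1,\dots,\Pi_d$ are pairwise orthogonal orthogonal projections on $\mathcal H$ with sum $I_{\mathcal H}$. It is contractive if $\|V\|\le1$, isometric or coisometric if $V$ is, and finite-dimensional if $\dim\mathcal H<\infty$.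

Three facts may be quoted. (i) For $d=1,2$ every rational $S$ with $\|S\|_{\mathcal A_d}\le1$ has a finite-dimensional contractive TFR. (ii) For any $d$, a rational iso-inner (resp. coiso-inner) $S$ with $\|S\|_{\mathcal A_d}\le1$ has a finite-dimensional isometric (resp. coisometric) TFR. (iii) For any $d$, a rational $S$ that is analytic on a neighborhood of $\overline{\mathbb D}^d$ with $\|S\|_{\mathcal A_d}<1$ has a finite-dimensional contractive TFR.

What remains is this question, whose source is Greg Knese, "Kummert's approach to realization on the bidisk", arXiv:1907.13191 (2019). For $d>2$, if $S$ is rational with $\|S\|_{\mathcal A_d}=1$ and is neither iso-inner nor coiso-inner, does $S$ have a finite-dimensional contractive TFR? The answer is no.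

**Theorem A.** For every $d\ge3$ there is a polynomial $S:\mathbb D^d\to\mathbb C^{1\times125}$ with $\|S\|_{\mathcal A_d}=1$, neither iso-inner nor coiso-inner, having no finite-dimensional contractive TFR.

**Theorem B.** For every $d\ge3$ and all $M,N\ge1$ (in particular for scalar functions) there is a rational $S:\mathbb D^d\to\mathbb C^{M\times N}$, analytic on a neighborhood of $\overline{\mathbb D}^d$, with $\|S\|_{\mathcal A_d}=1$, neither iso-inner nor coiso-inner, having no finite-dimensional contractive TFR.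

Theorem A alone settles the question. Theorem B shows that the answer is negative for every matrix size and that "$<1$" in (iii) cannot be replaced by "$\le1$".

## 3. Letting $r\uparrow1$, and the dimension of the state space

If $S$ is analytic near $\overline{\mathbb D}^d$ with norm one, then $rS$ falls under (iii) for $0<r<1$. The natural attempt is to realize $rS$ and let $r\to1$. It succeeds under one proviso.

**Lemma 1.** Suppose that along some sequence $r_n\to1$ the functions $r_nS$ have contractive TFRs with state spaces of dimension at most $m$. Then $S$ has a finite-dimensional contractive TFR.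

*Proof.* Pass to a subsequence along which the dimension is constant, and identify all state spaces with one $\mathbb C^{m'}$. The contractions $V_n$ and the projections $\Pi_j^{(n)}$ lie in compact sets of matrices, so along a further subsequence they converge to $V$ and $\Pi_j$. The conditions $\|V\|\le1$, $\Pi_j=\Pi_j^*=\Pi_j^2$, $\Pi_i\Pi_j=0$ for $i\ne j$, and $\sum_j\Pi_j=I$ are closed. For $z\in\mathbb D^d$ we have $\|D\Delta(z)\|<1$ in the limit, so inversion is continuous there and (2) passes to the limit. The limit realizes $\lim r_nS=S$. $\square$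

The attempt stops at the word "bounded": nothing in (iii) controls the dimension as $r\to1$. (Section 12 shows that for the scalar function of Theorem B the dimension really does tend to infinity.) So we ask instead what a finite-dimensional TFR forces, guided by (1).

## 4. A finite-dimensional TFR makes the leading form a sum of squares

A form is a homogeneous polynomial. Let $\mathbb H$ be the open upper half plane, $\mathbf 1=(1,\dots,1)$, and
$$\varphi(x)=\Bigl(\frac{1+ix_j}{1-ix_j}\Bigr)_{j=1}^d.$$
This map is analytic near $0$ with invertible derivative. It sends $\mathbb H^d$ into $\mathbb D^d$, $\mathbb R^d$ into $\mathbb T^d$, and $0$ to $\mathbf1$, and $1-\varphi_j(x)=-2ix_j+O(x_j^2)$.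

**Proposition 2.** Let $S:\mathbb D^d\to\mathbb C^{1\times N}$ be rational and analytic near $\mathbf1$. Suppose $1-S(\varphi(x))S(\varphi(x))^*=\Psi(x)+O(|x|^{2k+1})$ for real $x\to0$, where $\Psi$ is a nonzero real form of degree $2k$. If $S$ has a finite-dimensional contractive TFR, then $\Psi$ is a sum of squares of real forms of degree $k$.

**Step 1: the kernel identity.** This step generalizes (1). Put $Y(z)=B(I-\Delta(z)D)^{-1}$ and $L(z)=[\,1,\ Y(z)\Delta(z)]$. Since $(I-\Delta D)^{-1}\Delta=\Delta(I-D\Delta)^{-1}$, we have $A+Y\Delta C=S$. Also $B+Y\Delta D=B\bigl(I+(I-\Delta D)^{-1}\Delta D\bigr)=Y$. Hence $LV=[S,\ Y]$, and expanding $L(z)(I-VV^*)L(w)^*$ gives, on $\mathbb D^d\times\mathbb D^d$,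
$$1-S(z)S(w)^*=Y(z)\bigl(I-\Delta(z)\Delta(w)^*\bigr)Y(w)^*+L(z)(I-VV^*)L(w)^*.\tag{3}$$

**Step 2: pass to the torus.** We make the first term of (3) vanish. Let $p(z)=\det(I-D\Delta(z))=\det(I-\Delta(z)D)$. It has no zeros in $\mathbb D^d$, because $\|D\Delta(z)\|<1$ there. Let $z\in\mathbb T^d$ be near $\mathbf 1$ with $p(z)\ne0$. Put both arguments in (3) equal to $rz$ and let $r\uparrow1$. Since $I-\Delta(rz)\Delta(rz)^*=(1-r^2)I\to0$ and $Y(rz)\to Y(z)$, we get $1-SS^*=FF^*$ at $z$, with $F=L(I-VV^*)^{1/2}$. Here finite dimension enters: $F=(q_1,\dots,q_m)/p$ with finitely many polynomials $q_l$.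

Put $\tilde p=p\circ\varphi$ and $\tilde q_l=q_l\circ\varphi$, analytic near $0$. Since $p(0)=1$, $p\not\equiv0$. As $\varphi$ is locally biholomorphic, $\tilde p\not\equiv0$, and a nonzero analytic function cannot vanish on an open set of real points. So $\{\tilde p\neq0\}$ is dense among the real $x$ near $0$, and by continuity, for all real $x$ near $0$,
$$|\tilde p(x)|^2\bigl(1-S(\varphi(x))S(\varphi(x))^*\bigr)=\sum_l|\tilde q_l(x)|^2.\tag{4}$$
If $p(\mathbf1)\ne0$ we could now compare leading terms and stop. In general $p$ may vanish at $\mathbf1$, and we must divide it out.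

**Step 3: the leading form of $\tilde p$ is real-rooted.** Let $p_\mu\not\equiv0$ be the lowest-order homogeneous term of $\tilde p$ at $0$, of degree $\mu$. First, $p_\mu$ has no zeros in $\mathbb H^d$. Suppose $p_\mu(x_0)=0$ with $x_0\in\mathbb H^d$. Choose $y$ with $p_\mu(y)\ne0$ and put $v=y-x_0$, so that $s\mapsto p_\mu(x_0+sv)$ is not identically zero. As $\lambda\to0^+$, $\lambda^{-\mu}\tilde p(\lambda(x_0+sv))\to p_\mu(x_0+sv)$ uniformly for small $|s|$. The limit vanishes at $s=0$, so by Hurwitz's theorem $\tilde p$ has a zero $\lambda(x_0+sv)$ with $\lambda,|s|$ small. That point lies in $\mathbb H^d$ and is mapped by $\varphi$ into $\mathbb D^d$, where $p$ has no zeros. This is a contradiction.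

Let $e=\mathbf 1$. Then $p_\mu(e)=i^{-\mu}p_\mu(ie)\ne0$. For real $x$, the polynomial $t\mapsto p_\mu(x+te)$ has degree $\mu$ and leading coefficient $p_\mu(e)$. It has no zero with $\operatorname{Im}t>0$, since then $x+te\in\mathbb H^d$. It has none with $\operatorname{Im}t<0$, since then $-(x+te)\in\mathbb H^d$ and $p_\mu$ is homogeneous. So with $\pi=p_\mu/p_\mu(e)$, the polynomial $\pi(x+te)$ is monic in $t$ with only real roots for every real $x$. Its coefficients are therefore real. At $t=0$ this shows that $\pi$ is real-valued on $\mathbb R^d$, so it is a real form.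

**Step 4: compare lowest terms in (4).** The left side of (4) is $|p_\mu(x)|^2\Psi(x)+O(|x|^{2\mu+2k+1})$. So each $|\tilde q_l|^2=O(|x|^{2\mu+2k})$ on real $x$, and restricting to rays shows that each $\tilde q_l$ vanishes at $0$ to order at least $\mu+k$. Compare the terms of degree $2\mu+2k$, and split the degree-$(\mu+k)$ part of each $\tilde q_l$ into its real and imaginary parts:
$$|p_\mu(e)|^2\,\pi^2\,\Psi=\sum_lg_l^2,\qquad g_l\ \text{real forms of degree }\mu+k.\tag{5}$$

**Step 5: divide by $\pi^2$.** Let $\pi_1$ be an irreducible factor of $\pi$ over $\mathbb R$. It is a form, and $\pi_1(e)\ne0$ because $\pi(e)=1$; normalize $\pi_1(e)=1$. I claim $\pi_1\mid g_l$ for all $l$. Write $x=x'+te$ with $t=x_d$ and $x'$ in the hyperplane $\{x_d=0\}$. As an element of $\mathbb R[x'][t]$, $\pi_1(x'+te)$ is monic in $t$ and irreducible. By Gauss's lemma it is irreducible over the field $\mathbb R(x')$, which has characteristic zero. So it is separable, and its discriminant is a nonzero polynomial in $x'$. For real $x'$ where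 the discriminant does not vanish, $\pi_1(x'+te)$ has $\deg\pi_1$ distinct roots $t$, all real because they are roots of $\pi(x'+te)$. At each of them (5) gives $\sum g_l^2=0$, and the $g_l$ are real, so $g_l=0$. Divide $g_l$ by the monic polynomial $\pi_1$ in $\mathbb R[x'][t]$. For a dense set of $x'$ the remainder has $t$-degree less than $\deg\pi_1$ and $\deg\pi_1$ distinct roots, so it vanishes there. Its coefficients are polynomials in $x'$, hence the remainder is $0$.

Now divide (5) by $\pi_1^2$ and repeat with the next irreducible factor of $\pi/\pi_1$. In the end $|p_\mu(e)|^2\Psi$ is a sum of squares of real forms of degree $k$. $\square$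

When can this obstruct? Nonnegative quadratic forms are sums of squares, by diagonalization. Nonnegative forms in two variables are sums of squares too: the real linear factors occur to even powers and the others in conjugate pairs, so the form is $|h|^2=(\operatorname{Re}h)^2+(\operatorname{Im}h)^2$ for a complex form $h$. So we need at least three variables and degree above two. We shall use a sextic form in three variables.

## 5. Three cubics and a sextic that is not a sum of squares

Let $x_1,x_2,x_3$ be real variables and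
$$P_1=x_1(3x_1^2-2x_2^2-2x_3^2),\quad P_2=x_2(3x_2^2-2x_1^2-2x_3^2),\quad P_3=x_3(3x_3^2-2x_1^2-2x_2^2).$$

**Lemma 3.** Every monomial of degree $7$ equals $\sum_iR_iP_i$ with real forms $R_i$ of degree $4$.

*Proof.* Put $t_i=x_i^2$. A monomial of degree $7$ has exactly one or exactly three odd exponents.

One odd exponent, say that of $x_1$ (the other two classes follow by symmetry). We must produce $x_1\cdot(\text{any cubic form in }t)$. The multiples of $P_1$, of $x_1x_2P_2$ and of $x_1x_3P_3$ by forms in $t$ give, up to the factor $3$, $x_1$ times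
$$\bigl(t_1-\tfrac23(t_2+t_3)\bigr)\cdot\text{quadratics},\quad t_2\bigl(t_2-\tfrac23(t_1+t_3)\bigr)\cdot\text{linear},\quad t_3\bigl(t_3-\tfrac23(t_1+t_2)\bigr)\cdot\text{linear}.$$
Modulo $t_1-\frac23(t_2+t_3)$ every cubic in $t$ becomes a cubic in $t_2,t_3$, so it suffices to obtain those modulo this linear form. Substituting $t_1=\frac23(t_2+t_3)$, the second family becomes $t_2(\frac59t_2-\frac{10}9t_3)=\frac59t_2(t_2-2t_3)$ times linear forms in $t_2,t_3$, and the third becomes $\frac59t_3(t_3-2t_2)$ times the same. The cubics $t_2t_3(t_2-2t_3)$ and $t_2t_3(t_3-2t_2)$ span $t_2^2t_3$ and $t_2t_3^2$ (determinant $1-4=-3$). Then $t_2^2(t_2-2t_3)$ and $t_3^2(t_3-2t_2)$ give $t_2^3$ and $t_3^3$.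

Three odd exponents. We must produce $x_1x_2x_3$ times any quadratic in $t$. Now $x_2x_3P_1$, $x_1x_3P_2$, $x_1x_2P_3$ are $3x_1x_2x_3$ times $t_1-\frac23(t_2+t_3)$, $t_2-\frac23(t_1+t_3)$, $t_3-\frac23(t_1+t_2)$. The coefficient matrix has eigenvalues $\frac53,\frac53,-\frac13$, so these three linear forms span all linear forms. Multiply by linear forms in $t$. $\square$

In particular the $P_i$ have no common zero except $0$, since a common zero kills every monomial of degree $7$. So $P_1^2+P_2^2+P_3^2>0$ for real $x\ne0$, and this stays true if we subtract a small multiple of any sextic form. But no subtraction of the following kind leaves a sum of squares.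

**Lemma 4.** For every $\eta>0$, the form $\beta_\eta=P_1^2+P_2^2+P_3^2-\eta\sum_{|\alpha|=3}x^{2\alpha}$ is not a sum of squares of real cubic forms. (Here $x^{2\alpha}$ runs over the squares of the ten cubic monomials.) In particular $\beta_\eta\neq0$.

*Proof.* We separate by a linear functional $\ell$ on sextic forms. Put $\ell(x_i^6)=8$, $\ell=6$ on the six monomials $x_i^4x_j^2$ with $i\neq j$, $\ell(x_1^2x_2^2x_3^2)=3$, and $\ell=0$ on all other monomials. Write a cubic as $f=f_1+f_2+f_3+\epsilon\,x_1x_2x_3$ with $f_1=x_1(ax_1^2+bx_2^2+cx_3^2)$ and $f_2,f_3$ analogous. A product of terms from two different classes has an odd exponent, so $\ell(f^2)=\sum_i\ell(f_i^2)+3\epsilon^2$, and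
$$\ell(f_1^2)=8a^2+6b^2+6c^2+12ab+12ac+6bc=8\bigl(a+\tfrac34(b+c)\bigr)^2+\tfrac32(b-c)^2\ge0.$$
So $\ell\ge0$ on squares. For $P_1$ we have $a=3$, $b=c=-2$, so $\ell(P_1^2)=0$; by symmetry $\ell(P_2^2)=\ell(P_3^2)=0$. Since $\ell\bigl(\sum_{|\alpha|=3}x^{2\alpha}\bigr)=3\cdot8+6\cdot6+3=63$, we get $\ell(\beta_\eta)=-63\eta<0$. $\square$

A remark for later use. By Cauchy–Schwarz for the semidefinite form $(f,g)\mapsto\ell(fg)$, $\ell(P_i^2)=0$ implies $\ell(fP_i)=0$ for every cubic $f$. So $\ell$ vanishes on every sextic of the form $\sum R_iP_i$. Since $\ell(x_1^6)=8$, the monomial $x_1^6$ is not of this form: the degree $7$ in Lemma 3 cannot be lowered to $6$.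

The task is now clear. We want $S$ of Agler norm one with $1-SS^*$ having a multiple of some $\beta_\eta$ as leading form. The difficulty is the norm: we need a certificate valid on all commuting strict contractions.

## 6. Positive kernels and evaluation at commuting contractions

Let $\mathbb N=\{0,1,\dots\}$. For $z,w\in\mathbb C^3$ write $s_j=z_j\bar w_j$ and $s^\gamma=s_1^{\gamma_1}s_2^{\gamma_2}s_3^{\gamma_3}$. In kernels, $a\bar a$ means $a(z)\overline{a(w)}$.

**Definition (kernel, positive kernel).** A kernel is a formal series $K=\sum_{\gamma,\gamma'\in\mathbb N^3}k(\gamma,\gamma')z^\gamma\bar w^{\gamma'}$ with bounded Hermitian coefficients, $k(\gamma',\gamma)=\overline{k(\gamma,\gamma')}$. It is positive if $\sum k(\gamma,\gamma')h(\gamma)\overline{h(\gamma')}\ge0$ for all finitely supported $h:\mathbb N^3\to\mathbb C$.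

For example $\sum_ms_1^m$ has form $\sum_m|h(me_1)|^2$ and is positive; $1-s_1$ is a kernel that is not positive (take $h$ supported at $e_1$). More generally, if $W=\sum\omega(\gamma)s^\gamma$ with real $\omega$ and $a=\sum a_\alpha z^\alpha$ is a polynomial, then $a\bar aW=\sum\omega(\gamma)a_\alpha\bar a_{\alpha'}z^{\gamma+\alpha}\bar w^{\gamma+\alpha'}$ has the form
$$\sum_\gamma\omega(\gamma)\,\Bigl|\sum_\alpha a_\alpha h(\gamma+\alpha)\Bigr|^2.\tag{6}$$

For a kernel $E=\sum e(\gamma,\gamma')z^\gamma\bar w^{\gamma'}$ and a commuting triple $T$ of strict contractions put $E[T]=\sum e(\gamma,\gamma')T^\gamma T^{*\gamma'}$, where $T^{*\gamma'}=(T^{\gamma'})^*$. The series converges absolutely, since the coefficients are bounded and $\max_j\|T_j\|<1$. For $E=1-S(z)S(w)^*$ with a polynomial row $S$ one gets $E[T]=I-S(T)S(T)^*$; for $E=G(z)+\overline{G(w)}$ with a polynomial $G$ one gets $G(T)+G(T)^*$.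

**Lemma 5 (evaluation).** If $E=Q+\sum_j(1-s_j)K_j$ with $Q,K_1,K_2,K_3$ positive kernels, then $E[T]\ge0$ for every commuting triple $T$ of strict contractions.

*Proof.* Let $k_j(\gamma,\gamma')$ be the coefficients of $K_j$. Multiplication by $s_j$ shifts both exponents by $e_j$, so by commutativity
$$\bigl((1-s_j)K_j\bigr)[T]=\sum k_j(\gamma,\gamma')\,T^\gamma(I-T_jT_j^*)T^{*\gamma'}.$$
With $y_\gamma=(I-T_jT_j^*)^{1/2}T^{*\gamma}x$, its quadratic form at a vector $x$ is $\sum k_j(\gamma,\gamma')\langle y_{\gamma'},y_\gamma\rangle$. This is a limit of partial sums over $\gamma,\gamma'$ in a finite set. In such a partial sum, expand in an orthonormal basis of the span of the finitely many $y_\gamma$ involved: a basis vector $\varepsilon$ contributes $\sum k_j(\gamma,\gamma')h(\gamma)\overline{h(\gamma')}\ge0$ with $h(\gamma)=\overline{\langle y_\gamma,\varepsilon\rangle}$. For $Q$ use $y_\gamma=T^{*\gamma}x$ in the same way. $\square$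

It is natural to look for $K_j$ that are polynomials, that is, a finite positive semidefinite matrix for each $j$. This cannot work for our purpose. Suppose
$$1-S(z)S(w)^*=\sum_j(1-z_j\bar w_j)Y_j(z)Y_j(w)^*\quad\text{on }\mathbb D^d\times\mathbb D^d$$
with rows $Y_j$ of finite lengths $m_j$. Put $\mathcal H=\bigoplus_j\mathbb C^{m_j}$, $Y=[Y_1,\dots,Y_d]$, let $\Delta$ be as in (2), and set $a(w)=\binom{1}{\Delta(w)^*Y(w)^*}$ and $c(w)=\binom{S(w)^*}{Y(w)^*}$. The assumption says $a(z)^*a(w)=c(z)^*c(w)$ for all $z,w$. So $a(w)\mapsto c(w)$ extends to an isometry from the span of the $a(w)$ to the span of the $c(w)$. Extend it by $0$ on the orthogonal complement and call the resulting contraction $V^*$. Taking adjoints in $V^*a(w)=c(w)$ gives $S=A+Y\Delta C$ and $Y=B+Y\Delta D$, so $Y=B(I-\Delta D)^{-1}$ and $S=A+B\Delta(I-D\Delta)^{-1}C$: a finite-dimensional contractive TFR. By Proposition 2 its leading form would be a sum of squares. So our $K_j$ must have infinite rank.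

## 7. An infinite certificate and two dyadic telescoping sums

Write $X_j=1-z_j$ and $X=(X_1,X_2,X_3)$.

**Proposition 6.** There are $\eta>0$ and positive kernels $K_1,K_2,K_3$ such that
$$\mathcal B(z,w):=\sum_iP_i(X)\overline{P_i(X)}-\eta\sum_{|\alpha|=3}z_1z_2z_3X^\alpha\,\overline{z_1z_2z_3X^\alpha}=\sum_{j=1}^3(1-s_j)K_j(z,w).$$

On $\mathbb T^3$ the factor $z_1z_2z_3$ has modulus one, so $\mathcal B(z,z)$ has leading form $64\beta_\eta$ at $\mathbf1$. The plan is to write $1=\sum(1-s_j)W_j$ and $s_1s_2s_3=\sum(1-s_j)W_j'$ with diagonal kernels, to multiply the first by $\sum P_i\bar P_i$ and the second by $\eta\sum X^\alpha\overline{X^\alpha}$, and to subtract. By (6), positivity of the resulting $K_j$ is then an inequality between weighted $\ell^2$ sums of finite differences of $h$.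

**Step 1: a decomposition of $1$.** We need $W_j$ with a good lower bound. Let $u_n(s)=2^{-n}\sum_{m<2^n}s^m$. Then $u_0=1$ and
$$1-s^{2^n}=2^n(1-s)u_n,\qquad u_{n+1}=u_n\tfrac{1+s^{2^n}}2,\qquad u_n-u_{n+1}=\tfrac12u_n(1-s^{2^n})=(1-s)2^{n-1}u_n^2.$$
In one variable, summing the last identity gives $1=(1-s)\sum_n2^{n-1}u_n^2$; as a check, the constant coefficient of the sum is $\frac12\sum_n2^{-n}=1$, as it must be for $1/(1-s)$. In three variables, telescope $u_n(s_1)u_n(s_2)u_n(s_3)$ by replacing $n$ by $n+1$ one variable at a time, from left to right, and sum over $n\ge0$. The coefficients of the product are at most $2^{-3n}\to0$, so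
$$1=\sum_j(1-s_j)W_j,\qquad W_j=\sum_{n\ge0}\ \prod_{i<j}u_{n+1}(s_i)\cdot2^{n-1}u_n(s_j)^2\cdot\prod_{i>j}u_n(s_i).\tag{7}$$
Write $W_j=\sum\omega_j(\gamma)s^\gamma$. The coefficients of $u_n^2$ are at most $2^{-n}$, so the $n$-th term has coefficients in $[0,\frac12 4^{-n}]$ and $\omega_j$ is bounded and nonnegative. The coefficient of $s^m$ in $u_n^2$ is $2^{-2n}(m+1)$ for $m<2^n$. Keeping only the $n$-th term,
$$\omega_j(\gamma)\ \ge\ 2^{n-1}\cdot2^{-2n}(\gamma_j+1)\cdot2^{-2n-2}=\tfrac18\,2^{-3n}(\gamma_j+1)\qquad\text{whenever }\max_i\gamma_i<2^n.\tag{8}$$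

**Step 2: a decomposition of $s_1s_2s_3$.** The lower bound (8) degenerates where $\gamma_j$ is small compared with $\max_i\gamma_i$, so we want $W_j'$ supported away from the coordinate planes. Let $v_n(s)=s^{2^n}u_n(s)$ and $q=s^{2^n}$. Then $v_{n+1}=q^2u_n\frac{1+q}2$, and since $1-\frac q2-\frac{q^2}2=(1-q)(1+\frac q2)$,
$$v_n-v_{n+1}=q\,u_n(1-q)(1+\tfrac q2)=(1-s)\,2^nq(1+\tfrac q2)u_n^2.$$
As $v_0=s$, telescoping $v_n(s_1)v_n(s_2)v_n(s_3)$ in the same way gives
$$s_1s_2s_3=\sum_j(1-s_j)W_j',\qquad W_j'=\sum_{n\ge0}\ \prod_{i<j}v_{n+1}(s_i)\cdot2^ns_j^{2^n}\bigl(1+\tfrac12s_j^{2^n}\bigr)u_n(s_j)^2\cdot\prod_{i>j}v_n(s_i).\tag{9}$$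
The coefficients of $u_n^2,v_n,v_{n+1}$ are at most $2^{-n}$, so those of the $n$-th term are nonnegative and at most $2^n\cdot\frac32 2^{-n}\cdot2^{-2n}\le2\cdot4^{-n}$. Its exponents lie in $C_n=\{\gamma:2^n\le\gamma_i<2^{n+2},\ i=1,2,3\}$: in $s_j$ they run from $2^n$ to at most $2\cdot2^n+2(2^n-1)$, in $v_n$ from $2^n$ to $2^{n+1}-1$, in $v_{n+1}$ from $2^{n+1}$ to $2^{n+2}-1$. So, writing $W_j'=\sum\omega_j'(\gamma)s^\gamma$,
$$0\le\omega_j'\le2\sum_n4^{-n}\mathbf 1_{C_n}.\tag{10}$$

**Step 3: reduction to an inequality.** Put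
$$K_j=\sum_iP_i(X)\overline{P_i(X)}\,W_j-\eta\sum_{|\alpha|=3}X^\alpha\overline{X^\alpha}\,W_j'.$$
The coefficients are bounded and Hermitian, and $\sum_j(1-s_j)K_j=\mathcal B$ by (7) and (9). Let $(\tau_jh)(\gamma)=h(\gamma+e_j)$, $\nabla_j=1-\tau_j$, $f_i=P_i(\nabla)h$ and $|f|^2=\sum_i|f_i|^2$. By (6) the form of $K_j$ at $h$ is
$$\sum_\gamma\omega_j(\gamma)|f(\gamma)|^2-\eta\sum_{|\alpha|=3}\sum_\gamma\omega_j'(\gamma)|\nabla^\alpha h(\gamma)|^2.$$
So Proposition 6 follows, with $\eta=1/(20C)$, from (10), the fact that there are ten $\alpha$'s, and the estimate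
$$\sum_k4^{-k}\sum_{\gamma\in C_k}|\nabla^\alpha h(\gamma)|^2\le C\,E,\qquad E:=\sum_\gamma\omega_j(\gamma)|f(\gamma)|^2,\tag{11}$$
for all finitely supported $h$, all $|\alpha|=3$ and $j=1,2,3$, with $C$ independent of $h$.

Here is what (11) says. It recovers all third differences of $h$ from the three combinations $P_i(\nabla)h$, in weighted $\ell^2$. Lemma 3 makes it plausible: it expresses every seventh difference through the $f_i$. To get from order seven back to order three we need a multiscale representation of $\nabla^\alpha h$ in which each piece carries four extra differences, each compensated by the length scale. In what follows $C,c_0,c_1$ are absolute constants, with $c_0,c_1$ positive integers, and $C$ may change from line to line.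

## 8. A multiscale identity with four extra differences

The simplest representation would telescope $U_n=\prod_iu_n(\tau_i)$. But $u_n-u_{n+1}=(1-s)2^{n-1}u_n^2$ provides only one extra difference, hence order $4$ in total, and by the remark after Lemma 4 even order $6$ is not enough: $\nabla_1^{6}$ is not a combination of the $P_i(\nabla)$ with cubic coefficients. We need cutoffs whose increments are divisible by $(1-s)^4$ and still contain a high power of $u_n$.

For a polynomial let $\|\cdot\|$ be the sum of the absolute values of its coefficients. It is submultiplicative, and $\|u_n\|=1$.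

**Step 1: one-variable cutoffs.** Put $a_n=1-(1-u_n^6)^4$, so $a_0=1$. Since $1-(1-t)^4=t(4-6t+4t^2-t^3)$, we have $a_n=u_n^6\sigma_n$ with $\|\sigma_n\|\le15$. With $v=\frac{1+s^{2^n}}2$ we have $u_{n+1}=u_nv$ and $a_{n+1}=u_n^6v^6\sigma_{n+1}$. Put
$$y=\frac{1-u_n^6}{2^n(1-s)},\qquad y'=\frac{1-u_{n+1}^6}{2^n(1-s)}.$$
These are polynomials. Since $\frac{1-u_n}{1-s}=2^{-n}\sum_{m<2^n}\frac{1-s^m}{1-s}$ has norm $2^{-n}\sum_{m<2^n}m\le2^{n-1}$, and $1-u^6=(1-u)(1+u+\dots+u^5)$, we get $\|y\|\le3$ and likewise $\|y'\|\le6$. Also $1-v=\frac12(1-s^{2^n})=2^{n-1}(1-s)u_n$, so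
$$y'-y=\frac{u_n^6(1-v^6)}{2^n(1-s)}=\tfrac12u_n^7(1+v+\dots+v^5).$$
Therefore
$$a_n-a_{n+1}=(1-u_{n+1}^6)^4-(1-u_n^6)^4=2^{4n}(1-s)^4(y'^4-y^4)=2^{4n}(1-s)^4u_n^6\rho_n,\tag{12}$$
with $\rho_n=\frac12u_n(1+v+\dots+v^5)(y'^3+y'^2y+y'y^2+y^3)$, so $\|\rho_n\|\le C$ and $\deg\rho_n\le C2^n$.

**Step 2: three variables.** Let $A_n=\prod_ia_n(\tau_i)$ and $U_n=\prod_iu_n(\tau_i)$. Telescope $A_n$ variable by variable. Each unchanged factor $a_n(\tau_l)$ or $a_{n+1}(\tau_l)$ is $u_n(\tau_l)^6$ times a polynomial of bounded norm and degree at most $C2^n$, so by (12)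
$$A_n-A_{n+1}=\sum_{i=1}^32^{4n}\nabla_i^4\,U_n^6\,\Theta_{n,i},\qquad\|\Theta_{n,i}\|\le C,\quad\deg\Theta_{n,i}\le C2^n.\tag{13}$$

**Step 3: insert Lemma 3.** Fix $|\alpha|=3$. By Lemma 3, $\nabla^{\alpha+4e_i}=\sum_{i'}R_{i,i'}(\nabla)P_{i'}(\nabla)$ with forms $R_{i,i'}$ of degree $4$. We must absorb $2^{4n}$ into the four differences. Since $2^n(1-\tau_i)u_n(\tau_i)=1-\tau_i^{2^n}$, for $|\gamma|=4$
$$2^{4n}\nabla^\gamma U_n^6=\prod_i(1-\tau_i^{2^n})^{\gamma_i}u_n(\tau_i)^{6-\gamma_i},\qquad6-\gamma_i\ge2.$$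
This is why the sixth power was chosen: at most four factors $u_n(\tau_i)$ are spent and two remain. Apply $\nabla^\alpha$ to (13) and expand the $R_{i,i'}$ into monomials. Then $\nabla^\alpha(A_n-A_{n+1})h=\sum_iM_{n,i}f_i=:M_nf$ with
$$M_{n,i}=\sum_{|\gamma|=4}\ \prod_{i'}(1-\tau_{i'}^{2^n})^{\gamma_{i'}}\;U_n^2\;\Theta_{n,i,\gamma},\qquad\|\Theta_{n,i,\gamma}\|\le C,\quad\deg\Theta_{n,i,\gamma}\le C2^n.\tag{14}$$

**Step 4: sum over scales.** We have $A_0=1$. The coefficients of $A_n$ are at most $C2^{-3n}$, because $A_n$ is $U_n$ times a polynomial of bounded norm and the coefficients of $U_n$ are at most $2^{-3n}$. As $\nabla^\alpha h$ is finitely supported, $|A_n\nabla^\alpha h(\gamma)|\le C2^{-3n}\|\nabla^\alpha h\|_{\ell^1}\to0$. Hence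
$$\nabla^\alpha h=\sum_{n\ge0}M_nf\quad\text{pointwise}.\tag{15}$$

**Step 5: symbol bound.** This step controls partial sums of (15) in $\ell^2$. Put $\tau_i=e^{i\theta_i}$ with $|\theta_i|\le\pi$ and $|\theta|=\max_i|\theta_i|$. For $|\gamma|=4$,
$$\prod_i|1-e^{i2^n\theta_i}|^{\gamma_i}\le\min(2,2^n|\theta|)^4\le8\min(2,2^n|\theta|).$$
Choose $i_0$ with $|\theta_{i_0}|=|\theta|$. Since $|u_n|\le1$ on the circle, and $|u_n(e^{i\vartheta})|=\frac{|1-e^{i2^n\vartheta}|}{2^n|1-e^{i\vartheta}|}\le\frac{\pi}{2^n|\vartheta|}$ by $|1-e^{i\vartheta}|=2|\sin\frac\vartheta2|\ge\frac2\pi|\vartheta|$,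
$$\prod_i|u_n(e^{i\theta_i})|^2\le|u_n(e^{i\theta_{i_0}})|^2\le\min\bigl(1,\pi^2(2^n|\theta|)^{-2}\bigr).$$
Thus $\sum_n|M_{n,i}(e^{i\theta})|\le C\sum_n\min(2,2^n|\theta|)\min\bigl(1,\pi^2(2^n|\theta|)^{-2}\bigr)\le C$ for all $\theta$: the terms with $2^n|\theta|\le1$ are at most $2^n|\theta|$, those with $2^n|\theta|>1$ at most $2\pi^2(2^n|\theta|)^{-2}$, and both give geometric sums. By Plancherel, for each $k$ the operator $\sum_{n\le k}M_{n,i}$ on $\ell^2(\mathbb Z^3)$ has norm at most $C$.

**Step 6: kernel bound.** This step controls single coefficients. By (14) the coefficient of $\tau^\delta$ in $M_{n,i}$ vanishes unless $0\le\delta_{i'}\le c_02^n$ for all $i'$, and I claim it is at most $C2^{-6n}\prod_{i'}\min(\delta_{i'}+1,2^n)$. The coefficient of $s^m$ in $u_n^2$ is at most $2^{-2n}\min(m+1,2^n)$ for $m\ge0$, so $U_n^2$ satisfies the bound with $C=1$. The bound is nondecreasing in each $\delta_{i'}$. Multiplying by a polynomial of norm at most $C$ replaces the coefficient at $\delta$ by a combination of coefficients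 at points $\delta-\varkappa$ with $\varkappa\in\mathbb N^3$, with total weight at most $C$. So the bound persists up to the factor $C$.

## 9. The weighted estimate

We now prove (11). Choose $c_1$ with $2^{c_1}\ge4+c_0$. Fix $j$ and $\alpha$, and for $\gamma\in C_k$ split (15) into the sum over $n\le k$ (part 1) and over $n>k$ (part 2). It suffices to bound each part, as $|a+b|^2\le2|a|^2+2|b|^2$.

**Step 1: scales $n\le k$.** Small scales see only values of $f$ in a region where the weight is large. If $\gamma\in C_k$ and $\delta$ is in the support of $M_n$ with $n\le k$, then $2^k\le\gamma_i+\delta_i<4\cdot2^k+c_02^k\le2^{k+c_1}$. So only values of $f$ on $C_k^+=\{\mu:2^k\le\mu_i<2^{k+c_1},\ i=1,2,3\}$ are used. Applying Step 5 of Section 8 to $f_i\mathbf1_{C_k^+}$, extended by zero to $\mathbb Z^3$,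
$$\sum_{\gamma\in C_k}\Bigl|\sum_{n\le k}M_nf(\gamma)\Bigr|^2\le C\sum_{\mu\in C_k^+}|f(\mu)|^2.$$
By (8) with $n=k+c_1$ and $\mu_j\ge2^k$, $\omega_j(\mu)\ge\frac182^{-3k-3c_1}2^k=C^{-1}4^{-k}$ on $C_k^+$. Each point lies in at most $c_1$ of the sets $C_k^+$. Hence
$$\sum_k4^{-k}\sum_{C_k}|\text{part 1}|^2\le C\sum_k\sum_{C_k^+}\omega_j|f|^2\le CE.$$

**Step 2: scales $n>k$.** Large scales reach regions where $\omega_j$ is small, and there the smallness of single coefficients compensates. Let $S_0=\{0\}$, $S_m=\{\mu\in\mathbb N^3:2^{m-1}\le\max_i\mu_i<2^m\}$ for $m\ge1$, and $e_m=\sum_{S_m}\omega_j|f|^2$, so that $\sum_me_m=E$. Let $\gamma\in C_k$, $\mu=\gamma+\delta\in S_m$, with $\delta$ in the support of $M_n$. From $\mu_i\ge2^k$ we get $m\ge k+1$. From $\mu_i<4\cdot2^k+c_02^n\le2^{n+c_1}$ we get $2^{m-1}<2^{n+c_1}$, so $m\le n+c_1$. Since $\delta_i+1\le\mu_i+1\le2^m$, Step 6 of Section 8 bounds the coefficient at $\delta$ by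
$$|\mathrm{coef}|\le C2^{-6n}(\mu_j+1)2^{2m}.$$
By (8) with $n$ replaced by $m$, $\omega_j(\mu)\ge\frac182^{-3m}(\mu_j+1)$. So
$$\frac{|\mathrm{coef}|^2}{\omega_j(\mu)}\le C2^{-12n+7m}(\mu_j+1)\le C2^{-12n+8m}.$$
Note that one factor $\mu_j+1$ in $|\mathrm{coef}|^2$ cancels the degenerating factor of the weight; this is what the linear growth of the coefficients of $u_n^2$ near $0$ is good for. Since $|S_m|\le2^{3m}$, Cauchy–Schwarz shows that $S_m$ contributes at most $C2^{-6n+\frac{11}2m}\sqrt{e_m}$ to $|M_nf(\gamma)|$. Sum over $n\ge m-c_1$: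
$$|\text{part 2}(\gamma)|\le C\sum_{m>k}2^{-m/2}\sqrt{e_m}.$$
Since $4^{-k}|C_k|=4^{-k}(3\cdot2^k)^3=27\cdot2^k$,
$$\sum_k4^{-k}\sum_{C_k}|\text{part 2}|^2\le C\sum_k\Bigl(\sum_{m>k}2^{-(m-k)/2}\sqrt{e_m}\Bigr)^2\le C\sum_me_m=CE,$$
by Young's inequality $\ell^1*\ell^2\subset\ell^2$ with the summable sequence $2^{-r/2}$, $r\ge1$. This proves (11) and Proposition 6. $\square$

Fix this $\eta$ and write $\beta=\beta_\eta$. On $\mathbb T^3$ put $b(z)=\mathcal B(z,z)=\sum_i|P_i(X)|^2-\eta\sum_{|\alpha|=3}|X^\alpha|^2$. With $z=\varphi(x)$, $x\in\mathbb R^3$, we have $X_j=-2ix_j+O(x_j^2)$. So each cubic form in $X$ equals $(-2i)^3$ times the same form in $x$, up to $O(|x|^4)$, and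
$$b(\varphi(x))=64\,\beta(x)+O(|x|^7),\qquad\beta\ne0.\tag{16}$$

## 10. A polynomial row of length 125

Here we prove Theorem A.

**Step 1: the function.** We turn $\mathcal B$ into $1-SS^*$ by adding slack that vanishes on the torus. Let $\Lambda=\{0,\dots,4\}^3$, with $125$ elements. All exponents of $\mathcal B$ lie in $\Lambda$; let $[\mathcal B]$ be its Hermitian $125\times125$ coefficient matrix. Choose $\varepsilon>0$ so small that $\frac1{125}I-\varepsilon[\mathcal B]$ is positive definite, and write it as $RR^*$ with $R$ of size $125\times125$. Put $S(z)=(z^\gamma)_{\gamma\in\Lambda}R$, a $1\times125$ polynomial in $z_1,z_2,z_3$, regarded as a function on $\mathbb D^d$. Then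
$$1-S(z)S(w)^*=\frac1{125}\sum_{\gamma\in\Lambda}(1-s^\gamma)+\varepsilon\,\mathcal B(z,w).$$

**Step 2: the Agler norm is one.** Along a monotone lattice path from $0$ to $\gamma$, each step $\sigma\to\sigma+e_j$ contributes $s^\sigma-s^{\sigma+e_j}=(1-s_j)s^\sigma$. Hence $1-s^\gamma=\sum_j(1-s_j)\cdot(\text{a sum of monomials }s^\sigma)$, and sums of monomials $s^\sigma$ are positive kernels. With Proposition 6, $1-S(z)S(w)^*=\sum_j(1-s_j)K_j'$ with positive $K_j'$. By Lemma 5, applied to the first three entries of a commuting $d$-tuple $T$ of strict contractions, $I-S(T)S(T)^*\ge0$. So $\|S\|_{\mathcal A_d}\le1$. Since $X=0$ at $\mathbf1$, $S(\mathbf1)S(\mathbf1)^*=1-\varepsilon b(\mathbf 1)=1$, and $\|S\|_{\mathcal A_d}\ge\sup_{\mathbb D^d}\|S(z)\|\ge1$. The norm is exactly $1$.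

**Step 3: $S$ is neither iso-inner nor coiso-inner.** On $\mathbb T^d$, $SS^*=1-\varepsilon b\not\equiv1$ by (16), and $S^*S$ has rank at most $1<125$.

**Step 4: no finite-dimensional contractive TFR.** By (16), for $x\in\mathbb R^d$,
$$1-S(\varphi(x))S(\varphi(x))^*=64\varepsilon\,\beta(x_1,x_2,x_3)+O(|x|^7).$$
If $S$ had a finite-dimensional contractive TFR, Proposition 2 with $k=3$ would make $\beta$ a sum of squares of real cubic forms in $x_1,\dots,x_d$. Setting $x_4=\dots=x_d=0$ contradicts Lemma 4. This proves Theorem A. $\square$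

So the answer to the question is no, for every $d>2$.

## 11. Scalar functions, by a Cayley transform

Here we prove Theorem B. It suffices to construct a scalar rational $s(z_1,z_2,z_3)$, analytic near $\overline{\mathbb D}^3$, with $\|s\|_{\mathcal A_3}=1$ and
$$1-|s(\varphi(x))|^2=128\,\beta(x)+O(|x|^7)\qquad(x\in\mathbb R^3,\ x\to0).\tag{17}$$
Indeed, given $s$, let $S=sE_{11}\in\mathbb C^{M\times N}$ on $\mathbb D^d$. Then $\|S\|_{\mathcal A_d}=\|s\|_{\mathcal A_3}=1$, since only the first three entries of a tuple enter and a triple can be padded with zeros. The matrices $S^*S$ and $SS^*$ equal $|s|^2E_{11}$ of sizes $N$ and $M$, and $|s|\not\equiv1$ on $\mathbb T^d$ by (17), so $S$ is neither iso-inner nor coiso-inner. A finite-dimensional contractive TFR of $S$ gives one of $s$ on $\mathbb D^d$: keep the first row of $A$ and $B$ and the first column of $A$ and $C$. Proposition 2 and Lemma 4 exclude this exactly as in Section 10, Step 4.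

We look for $s=\frac{1-G}{1+G}$ with a polynomial $G$ such that $G(z)+\overline{G(w)}$ has a certificate as in Lemma 5 and $2\operatorname{Re}G$ agrees with $b$ near $\mathbf1$ on $\mathbb T^3$, up to terms of order $8$.

**Step 1: matching jets.** We find a polynomial whose real part reproduces $b$ near $\mathbf 1$. Write $z=e^{i\theta}$. Since $(1-e^{i\theta})^\mu=(-i\theta)^\mu+$ higher-order terms, the polynomials $X^\mu$ with $|\mu|\le7$ realize, degree by degree, all complex $7$-jets at $\theta=0$. Choose a polynomial $c(z)$ with $c(e^{i\theta})=\frac12b(e^{i\theta})+O(|\theta|^8)$. Then $c(\mathbf1)=0$, and since $b$ is real, $\rho:=2\operatorname{Re}c-b$ is a real trigonometric polynomial with $\rho=O(|\theta|^8)$.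

**Step 2: absorbing the error.** We show that there are $\lambda_1>0$ and polynomials $q_l$ with
$$2\operatorname{Re}c+\lambda_1\sum_j|X_j|^8=b+\sum_l|q_l|^2\quad\text{on }\mathbb T^3.\tag{18}$$
If $\rho=0$, this is immediate with $q_l=\sqrt{\lambda_1}\,X_l^4$, so let $\rho\ne0$. As a Laurent polynomial, $\rho$ is a monomial in $z$ times a polynomial in $X$. If $r$ is the lowest-degree form of the latter, then $\rho$ has leading term $r(-i\theta)$ at $\theta=0$, so $\deg r\ge8$ and all terms of that polynomial have degree at least $8$. Split each such monomial as $X^{\beta_t}X^{\beta_t'}X^{\beta_t''}$ with $|\beta_t|=|\beta_t'|=4$, and expand $X^{\beta_t''}$ in monomials of $z$. On $\mathbb T^3$ we have $X_j=-z_j\overline{X_j}$, so $X^{\beta_t'}=z^{\beta_t'}\overline{X^{\beta_t'}}$. Writing integer exponents of $z$ as differences of elements of $\mathbb N^3$, and taking real parts because $\rho$ is real,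
$$\rho=\operatorname{Re}\sum_tc_t\,z^{a_t}X^{\beta_t}\,\overline{z^{a_t'}X^{\beta_t'}}\quad\text{on }\mathbb T^3,$$
a finite sum with $|\beta_t|=|\beta'_t|=4$ and $a_t,a_t'\in\mathbb N^3$. Complete squares by
$$\tfrac{|c|}2(|u|^2+|v|^2)+\operatorname{Re}(cu\bar v)=\tfrac{|c|}2|u+\zeta v|^2,\qquad|\zeta|=1,\quad|c|\bar\zeta=c.$$
With $C_1=\sum_t|c_t|$, the function $C_1\sum_{|\beta|=4}|X^\beta|^2+\rho$ is a sum of squared moduli of polynomials on $\mathbb T^3$; the unused nonnegative multiples of $|X^\beta|^2$ are squared moduli themselves.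

Now put $t_j=|X_j|^2=2-z_j-z_j^{-1}$, so $|X^\beta|^2=t^\beta$. For distinct indices,
$$t_i^2t_j^2=\tfrac12(t_i^4+t_j^4)-\tfrac12(t_i^2-t_j^2)^2,\qquad t_i^3t_j=\tfrac12(t_i^4+t_i^2t_j^2)-\tfrac12t_i^2(t_i-t_j)^2,$$
$$t_i^2t_jt_k=\tfrac12(t_i^2t_j^2+t_i^2t_k^2)-\tfrac12t_i^2(t_j-t_k)^2.$$
These cover all quartic monomials in $t_1,t_2,t_3$ other than $t_j^4$. The subtracted terms are squares of real-valued Laurent polynomials, which on $\mathbb T^3$ are squared moduli of polynomials (multiply by a monomial). So for large $\lambda_1$, $\lambda_1\sum_jt_j^4-C_1\sum_{|\beta|=4}t^\beta$ is a sum of squared moduli. Adding the two sums, $\lambda_1\sum_j|X_j|^8+\rho=\sum_l|q_l|^2$, which is (18).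

**Step 3: from the torus to kernels.** Equation (18) holds only on $\mathbb T^3$. We express its failure off the torus. Let $Q=\sum_lq_l\bar q_l$ and
$$J:=c(z)+\overline{c(w)}+\lambda_1\sum_jX_j^4\overline{X_j^4}-\mathcal B-Q,$$
a Hermitian polynomial kernel with $J(z,z)=0$ on $\mathbb T^3$. Let $N_0\ge1$ be such that all exponents of $J$ lie in $[0,N_0]^3$, and let $\Gamma_j=\{\gamma\in[0,N_0]^3\cap\mathbb N^3:\gamma_j\le N_0-1\}$. I claim that
$$J=\sum_j(1-s_j)J_j\quad\text{with Hermitian polynomial kernels }J_j\text{ supported on }\Gamma_j\times\Gamma_j.\tag{19}$$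
Fix $\nu\in\mathbb Z^3$ and let $\nu^\pm$ be its componentwise positive and negative parts. The terms of $J$ with $\gamma-\gamma'=\nu$ have the form $z^{\nu^+}\bar w^{\nu^-}\sum_\mu c_\mu s^\mu$ with $0\le\mu_i\le N_0-|\nu_i|$, where $\mu$ is the componentwise minimum of $\gamma,\gamma'$. Here $\sum_\mu c_\mu$ is the coefficient of $z^\nu$ in $J(z,z)|_{\mathbb T^3}$, which is $0$. So $\sum_\mu c_\mu s^\mu=-\sum_\mu c_\mu(1-s^\mu)$, and a monotone path from $0$ to $\mu$ gives $1-s^\mu=\sum_j(1-s_j)\cdot(\text{sum of monomials }s^\sigma,\ \sigma\le\mu,\ \sigma_j\le\mu_j-1)$. The resulting exponents $\nu^++\sigma$ and $\nu^-+\sigma$ lie in $\Gamma_j$. Finally replace each $J_j$ by its Hermitian part, which is allowed because $J$ and $1-s_j$ are Hermitian.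

**Step 4: slack of order eight.** The $J_j$ need not be positive. We need a correction that is strictly positive on $\Gamma_j$ and yet changes $2\operatorname{Re}G$ only to order $8$ at $\mathbf1$. In one variable let $g(z)=35-56z+28z^2-8z^3+z^4$. On $\mathbb T$, $(2-z-z^{-1})^4=z^{-4}(1-z)^8$ has coefficients $70,-56,28,-8,1$ at $z^0,\dots,z^4$ and is symmetric under $z\mapsto z^{-1}$, so
$$g+\bar g=(2-z-z^{-1})^4=|1-z|^8;\qquad\text{also }g(1)=0.$$
Let $(1-z)^4=\sum_kf_kz^k$, with $f_k=0$ for $k>4$. Then
$$g(z)+\overline{g(w)}=(1-z)^4\overline{(1-w)^4}+(1-z\bar w)\kappa(z,w),\qquad\kappa=\sum_{m=1}^4\phi_m\overline{\phi_m},\quad\phi_m(z)=\sum_{a\ge0}f_{a+m}z^a.\tag{20}$$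
To check this, note that the coefficients of $\kappa$ are $\kappa_{ab}=\sum_{m\ge1}f_{a+m}f_{b+m}$. For $a,b\ge1$ the coefficient of $z^a\bar w^b$ in $(1-z\bar w)\kappa$ is $\kappa_{ab}-\kappa_{a-1,b-1}=-f_af_b$, which cancels the term of $(1-z)^4\overline{(1-w)^4}$, as required. For $b=0$ it is $\kappa_{a0}=\sum_{m\ge0}f_{a+m}f_m-f_af_0$, and $\sum_{m\ge0}f_{a+m}f_m$ is the coefficient of $z^a$ in $|1-z|^8$ on $\mathbb T$, which is the coefficient of $z^a\bar w^0$ in $g(z)+\overline{g(w)}$. The case $a=0$ is symmetric.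

Since $\deg\phi_m=4-m$ exactly, $\phi_1,\dots,\phi_4$ is a basis of the polynomials of degree at most $3$, so the $4\times4$ coefficient matrix of $\kappa$ is positive definite. Hence $\kappa-\delta$, where $\delta$ denotes the constant kernel (only the $(0,0)$ coefficient changes), is positive for some $\delta>0$.

Now put $\chi(z)=(z_1z_2z_3)^{N_0}$, so that $\chi(z)\overline{\chi(w)}=s^{(N_0,N_0,N_0)}$. Each monotone lattice path from $0$ to $(N_0,N_0,N_0)$ gives $1-\chi\bar\chi=\sum(1-s_j)s^\gamma$, summed over its steps $\gamma\to\gamma+e_j$. Average over all paths: $1-\chi\bar\chi=\sum_j(1-s_j)H_j$ with $H_j=\sum_{\gamma\in\Gamma_j}h_j(\gamma)s^\gamma$. Every $h_j(\gamma)$ is strictly positive, because every step $\gamma\to\gamma+e_j$ with $\gamma\in\Gamma_j$ lies on some path. Let $K_j^0=H_j\,\kappa(\chi(z),\chi(w))$. By (20) with $\chi(z),\chi(w)$ in place of $z,w$,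
$$g(\chi(z))+\overline{g(\chi(w))}=(1-\chi(z))^4\overline{(1-\chi(w))^4}+\sum_j(1-s_j)K_j^0.$$
For every polynomial $\phi$, $s^\gamma\phi(\chi(z))\overline{\phi(\chi(w))}=z^\gamma\phi(\chi(z))\,\overline{w^\gamma\phi(\chi(w))}$ is positive, and $\kappa$ and $\kappa-\delta$ are sums of terms $\phi\bar\phi$. So $K_j^0$ and $K_j^0-\delta H_j$ are positive. The kernel $H_j$ is diagonal with strictly positive entries on $\Gamma_j$, and $J_j$ is Hermitian and supported on $\Gamma_j\times\Gamma_j$. So for large $\lambda_2>0$ the kernel $J_j+\lambda_2\delta H_j$ is positive for all $j$, and so is $J_j+\lambda_2K_j^0=(J_j+\lambda_2\delta H_j)+\lambda_2(K_j^0-\delta H_j)$.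

**Step 5: the function and its norm.** Put $G(z)=c(z)+\lambda_1\sum_jg(z_j)+\lambda_2\,g(\chi(z))$. By the definition of $J$, (19), (20), Step 4 and Proposition 6,
$$G(z)+\overline{G(w)}=\Bigl[Q+\lambda_2(1-\chi(z))^4\overline{(1-\chi(w))^4}\Bigr]+\sum_j(1-s_j)\Bigl[K_j+\lambda_1\kappa(z_j,w_j)+J_j+\lambda_2K_j^0\Bigr],$$
and all bracketed kernels are positive. By Lemma 5, $G(T)+G(T)^*\ge0$ for all commuting triples $T$ of strict contractions. Taking scalars, $\operatorname{Re}G\ge0$ on $\mathbb D^3$, hence on $\overline{\mathbb D}^3$. So $1+G$ has no zeros on $\overline{\mathbb D}^3$, and $s:=(1-G)/(1+G)$ is rational and analytic near $\overline{\mathbb D}^3$. The operator $I+G(T)$ has real part at least $I$, so it and its adjoint are bounded below and it is invertible. From $s\,(1+G)=1-G$ we get $s(T)=(I-G(T))(I+G(T))^{-1}$, which is a contraction because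
$$\|(I+G(T))y\|^2-\|(I-G(T))y\|^2=2\langle(G(T)+G(T)^*)y,y\rangle\ge0.$$
So $\|s\|_{\mathcal A_3}\le1$. As $c(\mathbf1)=0$ and $g(1)=0$, $G(\mathbf1)=0$, so $s(\mathbf1)=1$ and $\|s\|_{\mathcal A_3}=1$.

**Step 6: the leading form.** On $\mathbb T^3$ near $\mathbf1$, Step 1 gives
$$2\operatorname{Re}G=2\operatorname{Re}c+\lambda_1\sum_j|X_j|^8+\lambda_2|1-\chi(z)|^8=b+O(|\theta|^8).$$
Since $|1+G|^2=1+O(|\theta|)$, (16) gives
$$1-|s(\varphi(x))|^2=\frac{|1+G|^2-|1-G|^2}{|1+G|^2}=\frac{4\operatorname{Re}G}{|1+G|^2}=128\,\beta(x)+O(|x|^7),$$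
which is (17). This proves Theorem B. $\square$

## 12. Coiso-inner completions and the growth of the state dimension

The identity (3) also explains how contractive TFRs relate to fact (ii).

**Proposition 7.** For a rational $S:\mathbb D^d\to\mathbb C^{M\times N}$ the following are equivalent: (a) $S$ has a finite-dimensional contractive TFR; (b) there is a rational $F$, holomorphic in $\mathbb D^d$, such that $[S\ F]$ is coiso-inner with $\|[S\ F]\|_{\mathcal A_d}\le1$.

**Step 1: (b) implies (a).** By (ii), $[S\ F]$ has a finite-dimensional coisometric TFR. Deleting the input columns that belong to $F$ leaves a contractive TFR of $S$.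

**Step 2: (a) implies (b), construction.** Write $(I-VV^*)^{1/2}=\binom{E_1}{E_2}$ with respect to the target $\mathbb C^M\oplus\mathcal H$, and put
$$\hat V=\begin{pmatrix}A&E_1&B\\C&E_2&D\end{pmatrix},\qquad\hat V\hat V^*=VV^*+(I-VV^*)=I.$$
The transfer function of $\hat V$ is $[S\ F]$ with $F=E_1+B\Delta(I-D\Delta)^{-1}E_2$, rational and holomorphic in $\mathbb D^d$.

**Step 3: its Agler norm is at most one.** Let $T$ be a commuting tuple of strict contractions. Put $\Delta(T)=\sum_j\Pi_j\otimes T_j$, a strict contraction. For a vector $\xi$ put $u=(I-(D\otimes I)\Delta(T))^{-1}([C\ E_2]\otimes I)\xi$. Then $\hat V\otimes I$ maps $(\xi,\Delta(T)u)$ to $([S\ F](T)\xi,\ u)$. As $\hat V$ is a contraction,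
$$\|[S\ F](T)\xi\|^2+\|u\|^2\le\|\xi\|^2+\|\Delta(T)u\|^2\le\|\xi\|^2+\|u\|^2.$$

**Step 4: it is coiso-inner.** Identity (3) holds for any $M$, with $1$ replaced by $I_M$ and $L=[I_M,\ Y\Delta]$. For $\hat V$ the last term vanishes. Letting $rz\to z\in\mathbb T^d$ as in Section 4, Step 2, we get $[S\ F][S\ F]^*=I_M$ at $z$ whenever $p(z)\ne0$. Such points are dense in $\mathbb T^d$ because $p\not\equiv0$, so by continuity the identity holds away from the zero set of the denominator. $\square$

**Corollary 8.** The functions $S$ of Theorems A and B are not submatrices of any iso-inner or coiso-inner rational matrix function of Agler norm at most $1$.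

*Proof.* By (ii) such a matrix function has a finite-dimensional contractive TFR, and keeping only the rows and columns that belong to $S$ would give one for $S$. $\square$

**Corollary 9.** With $s$ as in Section 11, each $rs$, $0<r<1$, has a finite-dimensional contractive TFR, but the minimal state dimension tends to $\infty$ as $r\to1$.

*Proof.* The function $rs$ is analytic near the closed polydisk and has Agler norm $r<1$, so (iii) applies. If the minimal dimension did not tend to infinity, it would stay bounded along some $r_n\to1$. By Lemma 1, $s$ would then have a finite-dimensional contractive TFR, which was excluded in Section 11. $\square$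

So the limiting procedure of Section 3 fails for $s$ at exactly the point where Lemma 1 needs a bound on the dimension.
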